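# Point singularity or flat blow-up: the Dini condition for an absorption that dies at the initial time

## 1. The potential $h(t)=e^{-\omega/t}$ with constant $\omega$

We study
$$u_t-\Delta u+h(t)u^p=0\quad\text{in }(0,\infty)\times\mathbb R^N,\qquad 1<p<1+\tfrac2N,$$
where $h\ge0$ is continuous on $[0,\infty)$, $h(0)=0$, and $h>0$ on $(0,\rho_0)$. We may shrink $\rho_0$, so we assume $\rho_0\le1$. For $k=1,2,\dots$ let $u_k$ be the solution with initial value $k\delta$: the unique nonnegative weak solution with $u_k\in C((0,\infty);L^1(\mathbb R^N))\cap L^\infty_{loc}((0,\infty)\times\mathbb R^N)$ and $u_k(t,\cdot)\to k\delta$ weakly in the sense of measures as $t\to0$. The uniqueness is part of the setting. The sequence $u_k$ is nondecreasing in $k$, and we put $u_\infty=\lim_{k\to\infty}u_k$. What does $u_\infty$ look like at time $0$?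

There are two competing effects. If $h$ were identically $0$, then $u_k=kG$, where
$$G(t,x)=(4\pi t)^{-N/2}e^{-|x|^2/4t},$$
and $u_\infty\equiv\infty$: diffusion carries infinite mass everywhere at once. Absorption works against this, but our absorption is weak precisely when it is needed, near $t=0$.

**Definition (very singular solution).** $u_\infty$ is a *very singular (v.s.) solution* if $u_\infty(0,x)=0$ for all $x\ne0$ and $\lim_{t\to0}\int_{\mathbb R^N}u_\infty(t,x)\,dx=\infty$.

For comparison, each $u_k$ vanishes initially off the origin, but its mass tends to $k<\infty$, so a finite $k$ does not give such behavior. At the other extreme is the flat function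
$$U(t)=\Big((p-1)\int_0^th(s)\,ds\Big)^{-\frac1{p-1}}.$$
Since $U^{1-p}=(p-1)\int_0^th$, it satisfies $U'=-hU^p$ and $U(0^+)=\infty$. It solves the equation and is infinite initially at every $x$, so it is not very singular. For a potential that does give a v.s. solution, take $h(t)=t^a$ with $a>0$ near $0$; this is checked in Section 3 from Theorem 5.

We use two tools, proved in Section 2. Write $e^{t\Delta}$ for the heat semigroup (convolution with $G(t,\cdot)$), and
$$\phi(x)=e^{-\sqrt{1+|x|^2}},\qquad \nu=\frac{N(p-1)}2<1,\qquad H(t)=\int_0^th(s)(4\pi s)^{-\nu}ds<\infty .$$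
A *strong* function is a continuous one with one time derivative and two space derivatives in $L^q_{loc}$ for every $q<\infty$ (the class $W^{2,1}_{q,loc}$). Strong solutions, subsolutions and supersolutions satisfy the equation, or the inequality, almost everywhere. For instance, $kG$ is a strong supersolution for $t>0$.

**Lemma 1 (comparison).** Let $w$ be strong on $(s,T)\times\mathbb R^N$, bounded on $[t_1,t_2]\times\mathbb R^N$ whenever $s<t_1<t_2<T$, with $w_t-\Delta w\le0$ a.e. on $\{w>0\}$. Put $F(t)=\int w^+(t,x)\phi(x)\,dx$. Then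
$$F(t_2)\le e^{t_2-t_1}F(t_1),\qquad s<t_1<t_2<T.\tag{1}$$
In particular, if $z,v\ge0$ are a strong sub- and supersolution of our equation, bounded on such slabs, and $\int(z-v)^+(t,\cdot)\phi\,dx\to0$ as $t\downarrow s$, then $z\le v$ on $(s,T)\times\mathbb R^N$. If $z,v$ are bounded on all of $(s,T)\times\mathbb R^N$, it is enough that $(z-v)^+(t,\cdot)\to0$ in $L^1_{loc}$ as $t\downarrow s$.

**Lemma 2 (the squeeze).** For all $k$ and $t>0$,
$$kG\,e^{-k^{p-1}H(t)}\le u_k\le kG,\tag{2}$$
$u_k$ is nondecreasing in $k$, and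
$$u_k\le u_\infty\le U.\tag{3}$$
The function $u_\infty$ is a continuous strong solution for $t>0$, bounded on $[s,\infty)\times\mathbb R^N$ for every $s>0$. Moreover $u_k(t)\le e^{(t-s)\Delta}u_k(s)$ and $u_\infty(t)\le e^{(t-s)\Delta}u_\infty(s)$ for $0<s<t$.

**Proposition 3.** Let $h(t)=e^{-\omega/t}$ on $(0,\rho_0)$ with a constant $\omega>0$. Then $u_\infty\equiv U$. In particular $u_\infty(0,x)=\infty$ for all $x$.

*Proof.*

**Step 1: one good choice of $k$ for each $t$.** The aim is to show that $u_\infty$ blows up on a fixed ball. Let $J_0=\int_0^1\sigma^{-\nu}d\sigma$ and $C_0=(4\pi)^{-\nu}J_0$. For $t<\rho_0\le1$ we have $h\le e^{-\omega/t}$ on $(0,t]$, so $H(t)\le C_0e^{-\omega/t}$. Let $X=e^{\omega/((p-1)t)}$. For small $t$ we have $X\ge2$, so the interval $[X/2,X]$ contains an integer $k$, and $k^{p-1}H(t)\le e^{\omega/t}C_0e^{-\omega/t}=C_0$. By (2), with $R=2\sqrt{\omega/(p-1)}$,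
$$u_\infty(t,x)\ge u_k(t,x)\ge\tfrac12e^{-C_0}(4\pi t)^{-N/2}\exp\Big(\frac{R^2-|x|^2}{4t}\Big).\tag{4}$$

**Step 2: restart from a shifted center.** The aim is to show $u_\infty(t,x-x_0)\le u_\infty(t,x)$ for $|x_0|\le R/2$. Fix such an $x_0$ and fix $k$. On $B(x_0,R/4)$ we have $|x|\le\frac34R$, so by (4) $u_\infty(s,x)\ge k(4\pi s)^{-N/2}\ge kG(s,x-x_0)\ge u_k(s,x-x_0)$ once $s$ is small. Off this ball, $u_k(s,x-x_0)\le kG(s,x-x_0)$. Hence, with $z(t,x)=u_k(t,x-x_0)$, which solves the same equation because $h$ depends on $t$ only,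
$$\int(z-u_\infty)^+(s,x)\phi(x)\,dx\le k\int_{|y|\ge R/4}G(s,y)\,dy\to0\qquad(s\to0).$$
Lemma 1 on $(0,\infty)$ gives $z\le u_\infty$. Now let $k\to\infty$.

**Step 3: every shift.** Write an arbitrary vector as a sum of finitely many vectors of length at most $R/2$ and apply Step 2 repeatedly: $u_\infty(t,x-x_0)\le u_\infty(t,x)$ for all $x,x_0\in\mathbb R^N$. Using $-x_0$ as well, $u_\infty(t,\cdot)$ is a constant $y(t)$, positive by (2). Since $u_\infty$ is a strong solution, $y'=-hy^p$, so $(y^{1-p})'=(p-1)h$. By (4) at $x=0$, $y(t)\to\infty$ as $t\to0$. Hence $y^{1-p}(t)=(p-1)\int_0^th$, that is, $y=U$. $\square$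

What changes if $\omega$ is replaced by a function $\omega(t)$ that tends to $0$? The fixed radius $R$ in Step 1 becomes a radius of order $\sqrt{\omega(t)}$, which shrinks, and Step 2 has no fixed ball to start from. We return to this in Section 3, once the tools are in place.

## 2. Comparison, and solutions squeezed between multiples of the heat kernel

**Proof of Lemma 1.**

**Step 1: $w^+$ is a subsolution of the heat equation (Kato's inequality).** Choose a smooth nondecreasing $\chi$ with $\chi=0$ on $(-\infty,0]$ and $\chi=1$ on $[1,\infty)$, and let $j_n(r)=\int_0^r\chi(n\rho)\,d\rho$. Then $j_n$ is smooth, convex and nondecreasing, vanishes for $r\le0$, and $|j_n(r)-r^+|\le1/n$. Almost everywhere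
$$\partial_tj_n(w)-\Delta j_n(w)=j_n'(w)(w_t-\Delta w)-j_n''(w)|\nabla w|^2\le0,$$
because $j_n'(w)\ne0$ only where $w>0$. Multiply by $0\le\psi\in C_c^\infty(\mathbb R^N)$, integrate over $(t_1,t_2)\times\mathbb R^N$, and let $n\to\infty$:
$$\int w^+(t_2)\psi\,dx-\int w^+(t_1)\psi\,dx\le\int_{t_1}^{t_2}\!\!\int w^+\Delta\psi\,dx\,dt.$$

**Step 2: the weight $\phi$.** Let $\rho=\sqrt{1+|x|^2}$. Then $|\nabla\rho|\le1$ and $\Delta\rho=\frac N\rho-\frac{|x|^2}{\rho^3}\ge0$, so $\Delta\phi=\phi(|\nabla\rho|^2-\Delta\rho)\le\phi$. Take $\psi=\phi\,\eta(\cdot/n)$ with a cut-off $\eta$ equal to $1$ near $0$. Since $w^+$ is bounded on $[t_1,t_2]\times\mathbb R^N$ and $\phi,\nabla\phi,\Delta\phi$ decay exponentially, $n\to\infty$ gives $F(t_2)-F(t_1)\le\int_{t_1}^{t_2}w^+\Delta\phi\,dx\,dt\le\int_{t_1}^{t_2}F\,dt$, where the middle integral is also taken over $\mathbb R^N$. As $F$ is continuous (dominated convergence), Gronwall's lemma gives (1).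

**Step 3: the consequences.** For $w=z-v$ we have, on $\{z>v\}$, $w_t-\Delta w\le-h(z^p-v^p)\le0$. So (1) applies. If $F(t_1)\to0$ as $t_1\downarrow s$, then $F\equiv0$ and $z\le v$ by continuity. If $z,v\le M$ and $(z-v)^+\to0$ in $L^1_{loc}$, then
$$F(t)\le\int_{|x|\le n}(z-v)^+(t,x)\,dx+M\int_{|x|>n}\phi\,dx,$$
and letting first $t\downarrow s$, then $n\to\infty$, gives $F(t)\to0$. $\square$

We also recall a textbook fact. If $u$ is a locally bounded weak solution, then $u_t-\Delta u=-hu^p\in L^\infty_{loc}$, and interior parabolic $L^q$ estimates make $u$ a continuous strong solution for $t>0$.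

**Bounded data.** Let $0\le f\le M$ be bounded and continuous and $\varepsilon>0$. We construct a solution on $[\varepsilon,\infty)$ with $u(\varepsilon)=f$. Replace $u^p$ by $\beta(u)=(\max\{0,\min\{u,M\}\})^p$, which is globally Lipschitz. Picard iteration in Duhamel's formula
$$u(t)=e^{(t-\varepsilon)\Delta}f-\int_\varepsilon^te^{(t-\sigma)\Delta}[h\beta(u)](\sigma)\,d\sigma$$
in the bounded continuous functions on $[\varepsilon,T]\times\mathbb R^N$ gives a solution for every $T$; it is strong for $t>\varepsilon$. Since $\beta\ge0$, $u\le e^{(t-\varepsilon)\Delta}f\le M$. On $\{u<0\}$ we have $\beta(u)=0$, so $w=-u$ satisfies $w_t-\Delta w=0$ on $\{w>0\}$. Since $u(\varepsilon)=f\ge0$ and $u$ is bounded and continuous up to $t=\varepsilon$, $\int w^+\phi\,dx\to0$ as $t\downarrow\varepsilon$, and Lemma 1 gives $u\ge0$. Thus $0\le u\le M$, $\beta(u)=u^p$, and $u$ solves our equation.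

**Proof of Lemma 2.**

**Step 1: regularized data.** The aim is to build $u_k$ with the bounds (2). Note that $H(t)<\infty$ because $h$ is bounded near $0$ and $\nu<1$. Let $v_\varepsilon$ be the bounded solution on $[\varepsilon,\infty)$ with $v_\varepsilon(\varepsilon)=kG(\varepsilon,\cdot)$. By comparison $v_\varepsilon\le kG$. Let $z=kGe^{-k^{p-1}H}$. Since $z\le k(4\pi t)^{-N/2}$,
$$z_t-\Delta z=-k^{p-1}H'(t)z=-h\big(k(4\pi t)^{-N/2}\big)^{p-1}z\le-hz^p,$$
so $z$ is a subsolution. As $z(\varepsilon)\le v_\varepsilon(\varepsilon)$, we get $z\le v_\varepsilon$ on $[\varepsilon,\infty)$. For $\varepsilon'<\varepsilon$ we have $v_{\varepsilon'}(\varepsilon)\le kG(\varepsilon)=v_\varepsilon(\varepsilon)$, so $v_{\varepsilon'}\le v_\varepsilon$ on $[\varepsilon,\infty)$. Hence $v=\lim_{\varepsilon\to0}v_\varepsilon$ exists and $z\le v\le kG$.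

**Step 2: $v=u_k$.** For $0<\varepsilon<t_0<t$,
$$v_\varepsilon(t)=e^{(t-t_0)\Delta}v_\varepsilon(t_0)-\int_{t_0}^te^{(t-\sigma)\Delta}[hv_\varepsilon^p](\sigma)\,d\sigma,\tag{5}$$
and by dominated convergence (majorant $kG$) the same holds for $v$. So $v$ is a weak solution, bounded on $[t_0,\infty)\times\mathbb R^N$. Since $v(t_0)\in L^1$ and $\int(hv^p)(\sigma)\,dx\le h(\sigma)k^p(4\pi\sigma)^{-\nu}$, which is locally bounded on $[t_0,\infty)$, (5) gives $v\in C((0,\infty);L^1)$. The same estimate shows $\int_0^t\!\int hv^p\le k^pH(t)<\infty$. Finally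
$$0\le\int(kG-v)(t)\,dx\le k\big(1-e^{-k^{p-1}H(t)}\big)\to0\qquad(t\to0),$$
so $v(t)\to k\delta$ weakly, because $kG(t)$ does. By uniqueness $v=u_k$, and (2) is proved. Monotonicity in $k$ follows because $v_\varepsilon$ is nondecreasing in $k$ by comparison. The inequality $u_k(t)\le e^{(t-s)\Delta}u_k(s)$ is (5) for $v$ with $t_0=s$, and $k\to\infty$ gives it for $u_\infty$.

**Step 3: the ceiling $U$.** On $[\varepsilon,\infty)$, $u_k\le k(4\pi\varepsilon)^{-N/2}=:y(\varepsilon)$ by (2). Comparison with the solution of $y'=-hy^p$ started at this value gives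
$$u_k(t,x)\le\Big(y(\varepsilon)^{1-p}+(p-1)\int_\varepsilon^th\Big)^{-\frac1{p-1}}\le\Big((p-1)\int_\varepsilon^th\Big)^{-\frac1{p-1}}.$$
Let $\varepsilon\to0$, then $k\to\infty$; this is (3).

**Step 4: regularity of $u_\infty$.** Since $h>0$ on $(0,\rho_0)$, $U$ is finite for $t>0$, and it is nonincreasing. So $u_\infty\le U(s)$ on $[s,\infty)\times\mathbb R^N$. On compact subsets of $(0,\infty)\times\mathbb R^N$, $u_k$ and $hu_k^p$ are bounded uniformly in $k$, so $u_k$ is bounded in $W^{2,1}_q$ there for every $q<\infty$. Hence $u_k\to u_\infty$ locally uniformly, and $u_\infty$ is a continuous strong solution for $t>0$. $\square$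

## 3. What breaks when $\omega(t)\to0$, and the integral that decides

Write $h=e^{-\mu}$ with $\mu(t)=\omega(t)/t$. Step 1 of Proposition 3 chose, for each $t$, the best $k$ in (2). How much can (2) give off the origin? The maximum of $ke^{-k^{p-1}H}$ over real $k>0$ is attained at $k^{p-1}=\frac1{(p-1)H}$ and equals $(e(p-1)H)^{-1/(p-1)}$. If $\mu$ is nonincreasing and $t<\rho_0\le1$, then $h\ge e^{-\mu(t/2)}$ on $[t/2,t]$, so $H(t)\ge(4\pi)^{-\nu}\frac t2e^{-\mu(t/2)}$. With $\mu(t/2)=2\omega(t/2)/t$, the best lower bound from (2) at $|x|=r$ is at most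
$$C\,t^{-\frac N2-\frac1{p-1}}\exp\Big(\frac1t\Big[\frac{2\omega(t/2)}{p-1}-\frac{r^2}4\Big]\Big).$$
If $\omega(t)\to0$ this tends to $0$ for every $r>0$. So a single application of (2) says nothing about $u_\infty(0,x)$ at any $x\ne0$. This is the exact point where the proof of Proposition 3 stops.

What (2) does give is a ball of radius about $\sqrt{\omega(t)}$ on which $u_\infty(t,\cdot)$ is large. Such a gain might be made on every dyadic time interval $[2^{-j-1},2^{-j}]$, with total distance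
$$\sum_j\sqrt{\omega(2^{-j})}\ \approx\ \int_0\frac{\omega(s)^{1/2}}s\,ds .$$
If this diverges, the singularity could travel any distance in arbitrarily short time. The integral is known to matter. If $h(t)\ge e^{-\omega(t)/t}$ with $\omega$ continuous and nondecreasing and
$$\int_0^cs^{-1}\omega(s)^{1/2}ds<\infty\qquad\text{(the Dini condition)},\tag{6}$$
then $u_\infty$ is a v.s. solution. For example, $\omega(s)=\log^{-\beta}(1/s)$ gives $\int ds/(s\log^{\beta/2}(1/s))$, so (6) holds exactly when $\beta>2$. The case $\beta=2$ has $\omega(t)\to0$ and a divergent integral: neither Proposition 3 nor this sufficient condition applies.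

The question, from Andrey Shishkov, "Large and very singular solutions to semilinear elliptic equations", arXiv:2108.09089 (2021), is whether (6) is also necessary. Precisely: let $h(t)=e^{-\omega(t)/t}$ on $(0,\rho_0)$, with $\omega$ positive, continuous and nondecreasing, $\omega(s)/s$ monotone, and $s^{\gamma_1}\le\omega(s)<\omega_0<\infty$ for some $0<\gamma_1<1$; suppose the integral in (6) is infinite. Does it follow that $u_\infty$ is not a v.s. solution? The answer is yes, and $u_\infty$ is flat.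

**Theorem 4 (necessity).** Let $h\le e^{-\mu}$ on $(0,\rho_0)$, where $\mu\ge0$ is nonincreasing and $\int_0^{\rho_0}\sqrt{\mu(s)/s}\,ds=\infty$. Then $u_\infty\equiv U$. In particular $u_\infty$ is not a v.s. solution.

*The class in the question.* Let $\mu(s)=\omega(s)/s$. It is monotone, and it tends to $\infty$ as $s\to0$ because $\omega(s)/s\ge s^{\gamma_1-1}$. So it is nonincreasing, and $\sqrt{\mu(s)/s}=s^{-1}\omega(s)^{1/2}$. Theorem 4 applies, and $u_\infty(t,x)=U(t)$ for all $(t,x)$, so $u_\infty(0,x)=\infty$ for every $x$. Of the hypotheses on $\omega$, only the monotonicity of $\omega(s)/s$ and $\omega(s)/s\to\infty$ were used.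

The following complements show that the integral decides in both directions.

**Theorem 5 (sufficiency).** Let $h\ge e^{-\mu}$ on $(0,\rho_0)$, where $\mu\ge0$ is nonincreasing and $\int_0^{\rho_0}\sqrt{\mu(s)/s}\,ds<\infty$. Then $u_\infty$ is a v.s. solution. Moreover, for each $\varepsilon>0$ and all sufficiently small $t$, $u_\infty(t,x)\le\frac32e^{-|x|^2/(32t)}$ for $|x|\ge\varepsilon$.

**Corollary 6 (classification).** Let $h$ be nondecreasing on $(0,\rho_0)$ with $0<h<1$ there and $h(0^+)=0$. If $\int_0^{\rho_0}\sqrt{t^{-1}\log(1/h(t))}\,dt<\infty$, then $u_\infty$ is a v.s. solution; otherwise $u_\infty\equiv U$.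

*Proof of Corollary 6 from Theorems 4 and 5.* The function $\mu=\log(1/h)$ is positive and nonincreasing, and $h=e^{-\mu}$. $\square$

**Theorem 7 (all $p>1$).** Let $p>1$ be arbitrary and assume $\int_0^{\rho_0}h(s)^{1/4}s^{-N(p-1)/2}ds<\infty$. Let $u_k$ be the solution constructed in the proof of Lemma 2 (the limit $v$ there). Then Theorems 4, 5 and Corollary 6 remain true.

In the class of the question the assumption of Theorem 7 holds for every $p>1$, since $h(s)\le\exp(-s^{\gamma_1-1})$ there. And for $h(t)=t^a$, $a>0$, near $0$, Theorem 5 applies with $\mu=a\log(1/t)$, because $\int_0\sqrt{\log(1/t)/t}\,dt<\infty$; this is the example of a v.s. solution promised in Section 1.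

Shrinking $\rho_0$ to reach $\rho_0\le1$ is harmless in Theorem 4: $\mu$ is nonincreasing, so $\int_{\rho'}^{\rho_0}\sqrt{\mu/s}\,ds<\infty$ for $0<\rho'<\rho_0$, and the divergence stays on $(0,\rho')$.

## 4. How far a large value travels from time $s$ to time $t\ge2s$

This section makes one step of the journey precise. On a time interval where $h\le e^{-A}$, absorption is negligible as long as $e^{-A}u^{p-1}$ stays small, so heights up to roughly $e^{A/(p-1)}$ are safe. We start from height $e^{A/(2(p-1))}$, let the heat flow spread it, and spend part of the height on distance. The Gaussian factor at distance $d$ is about $e^{-d^2/t}$, so $d\sim\sqrt{At}$ is affordable. With $A=\omega(t)/t$ this is $d\sim\sqrt{\omega(t)}$.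

Fix $\theta=\frac1{4(p-1)}$, so that $2\theta(p-1)=\frac12$. Let $\kappa$ be the volume of the unit ball. Recall $J_0=\int_0^1\sigma^{-\nu}d\sigma$ and $C_0=(4\pi)^{-\nu}J_0$, and put
$$C_1=\max\{2^{N/2},\kappa(2\pi)^{-N/2}\},\qquad C_2=C_1^{p-1}J_0,\qquad c_3=\kappa(4\pi)^{-N/2}e^{-1-C_2}.$$
Fix $A_0=A_0(N,p)$ so large that
$$c_3e^{\theta A_0/2}\ge1,\qquad\theta A_0\ge8,\qquad\tfrac12e^{\theta A_0}(4\pi)^{-N/2}e^{-1/4-C_0}\ge1.\tag{7}$$

**Lemma 8 (propagation).** Let $A\ge A_0$, $0<2s\le t\le1$, $h\le e^{-A}$ on $[s,t]$, and let $v\ge0$ be a bounded continuous solution on $[s,t]\times\mathbb R^N$ with $v(s,\cdot)\ge e^{2\theta A}s^{-N/2}$ on $B(x_0,\sqrt s)$. Then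
$$v(t,x)\ge e^{\theta A}t^{-N/2}\qquad\text{for }|x-x_0|\le d:=\sqrt{\theta At/2}.$$

*Proof.*

**Step 1: height of the free heat flow.** We bound the heat solution from above, to see that absorption hardly touches it. Let $K=e^{2\theta A}s^{-N/2}$, $B=B(x_0,\sqrt s)$ and $w(\tau)=e^{(\tau-s)\Delta}[K1_B]$. For $s\le\tau\le2s$, $w\le K\le2^{N/2}e^{2\theta A}\tau^{-N/2}$. For $\tau\ge2s$ we have $\tau-s\ge\tau/2$, so $w\le K\kappa s^{N/2}(4\pi(\tau-s))^{-N/2}\le\kappa(2\pi)^{-N/2}e^{2\theta A}\tau^{-N/2}$. In both cases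
$$w(\tau,\cdot)\le C_1e^{2\theta A}\tau^{-N/2}.$$

**Step 2: absorption costs only the factor $e^{-C_2}$.** We turn $w$ into a subsolution. Let
$$\Lambda(\tau)=\int_s^\tau h(\sigma)\big(C_1e^{2\theta A}\sigma^{-N/2}\big)^{p-1}d\sigma .$$
As $2\theta(p-1)=\frac12$ and $t\le1$, $\Lambda(t)\le C_1^{p-1}e^{-A+A/2}J_0\le C_2$. Put $z=we^{-\Lambda}\le w$. By Step 1, $z_t-\Delta z=-\Lambda'z\le-hz^p$. As $\tau\downarrow s$, $z(\tau)\to K1_B$ in $L^1$ and $v(\tau)\to v(s)\ge K1_B$ locally uniformly, so $(z-v)^+(\tau)\to0$ in $L^1_{loc}$. Lemma 1 gives $z\le v$ on $(s,t)$, and by continuity also at time $t$: $v(t,x)\ge e^{-C_2}w(t,x)$.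

**Step 3: height at distance $d$.** Let $|x-x_0|\le d$ and $y\in B$. Then $|x-y|^2\le(d+\sqrt t)^2\le2d^2+2t$, and $t/2\le t-s\le t$. So
$$w(t,x)\ge K\kappa s^{N/2}(4\pi t)^{-N/2}e^{-(2d^2+2t)/(2t)}=\kappa(4\pi)^{-N/2}e^{-1}\,e^{2\theta A-\theta A/2}\,t^{-N/2},$$
because $d^2/t=\theta A/2$. Hence $v(t,x)\ge c_3e^{3\theta A/2}t^{-N/2}\ge e^{\theta A}t^{-N/2}$ by (7). $\square$

## 5. A ladder of times along which $\mu$ doubles

Lemma 8 takes in height $e^{2\theta A}$ and returns $e^{\theta A}$. To chain it from the interval $[t'',t']$ (with parameter $A'$) to the next interval $[t',t]$ (with parameter $A$), the output $e^{\theta A'}$ must be an admissible input $e^{2\theta A}$, so we need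
$$A'\ge2A.\tag{8}$$

Try the dyadic times $t_j=2^{-j}$ with $A=\mu(t_j)=\omega(t_j)/t_j$ on $[t_{j+1},t_j]$. Then (8) requires $\omega(t_{j+1})/t_{j+1}\ge2\omega(t_j)/t_j$, that is, $\omega(t_{j+1})\ge\omega(t_j)$. But $\omega$ is nondecreasing, so this forces $\omega(t_{j+1})=\omega(t_j)$. Apart from constant $\omega$, the dyadic ladder misses (8), sometimes by very little, and the chain breaks.

The remedy is to let $\mu$, not the time, choose the rungs: wait until $\mu$ has doubled. The omitted dyadic steps would have contributed distances $\sqrt{\mu(t_j)t_j}$. Before $\mu$ doubles these are dominated by a geometric series in $\sqrt{t_j}$, so the first one accounts for the group up to a constant factor.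

**Lemma 9 (the ladder).** Under the hypotheses of Theorem 4 there are times $\rho_0>T_0>T_1>\cdots\to0$ and numbers $A_i\ge A_0$ such that, with $D_i=\sqrt{\theta A_iT_i/2}$, for all $i\ge0$
$$T_{i+1}\le\tfrac12T_i,\quad A_{i+1}\ge2A_i,\quad h\le e^{-A_i}\text{ on }(0,T_i],\quad D_i\ge2\sqrt{T_i},\qquad\text{and}\quad\sum_iD_i=\infty.$$

*Proof.*

**Step 1: the dyadic sum diverges.** If $\mu$ were bounded, $\int_0^{\rho_0}\sqrt{\mu/s}\,ds$ would converge. As $\mu$ is nonincreasing, $\mu(0^+)=\infty$ and the divergence is at $s=0$. Let $t_j=2^{-j}$ and $a_j=\mu(t_j)$; this is nondecreasing in $j$ and tends to $\infty$. Choose $j_*$ with $t_{j_*}<\rho_0$ and $a_{j_*}\ge A_0$, and consider $j\ge j_*$. On $(0,t_j]$, $h\le e^{-\mu}\le e^{-a_j}$. Since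
$$\int_{t_{j+1}}^{t_j}\sqrt{\mu/s}\,ds\le\sqrt{a_{j+1}}\cdot2\big(\sqrt{t_j}-\sqrt{t_{j+1}}\big)=2(\sqrt2-1)\sqrt{a_{j+1}t_{j+1}},$$
we get $\sum_j\sqrt{a_jt_j}=\infty$.

**Step 2: keep only the doubling times.** Let $j_0=j_*$ and $j_{i+1}=\min\{j>j_i:a_j\ge2a_{j_i}\}$, which exists since $a_j\to\infty$. For $j_i\le j<j_{i+1}$ we have $a_j<2a_{j_i}$, so
$$\sum_{j_i\le j<j_{i+1}}\sqrt{a_jt_j}\le\sqrt{2a_{j_i}t_{j_i}}\sum_{l\ge0}2^{-l/2}\le5\sqrt{a_{j_i}t_{j_i}},$$
because $\sqrt2/(1-2^{-1/2})<5$. Therefore $\sum_i\sqrt{a_{j_i}t_{j_i}}=\infty$. Put $T_i=t_{j_i}$ and $A_i=a_{j_i}$. Then $\sum_iD_i=\infty$. Also $\theta A_i/2\ge\theta A_0/2\ge4$ by (7), so $D_i\ge2\sqrt{T_i}$. The other properties hold by construction. $\square$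

## 6. Climbing the ladder: proof of Theorem 4

**Step 1: the claim.** We start at a very early time $T_m$ on a tiny ball and climb to $T_i$, enlarging the ball by nearly $D_l$ at each rung. Fix $m$ and set
$$r_m=\sqrt{T_m},\qquad r_i=r_{i+1}-\sqrt{T_{i+1}}+D_i\quad(0\le i<m).$$
We have $r_i\ge\sqrt{T_i}$ for all $i\le m$: it holds for $i=m$, and if $r_{i+1}\ge\sqrt{T_{i+1}}$, then $r_i\ge D_i\ge\sqrt{T_i}$. The claim is that
$$u_\infty(T_i,x)\ge e^{\theta A_i}T_i^{-N/2}\qquad\text{for }|x|\le r_i,\quad0\le i\le m.\tag{9}$$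

**Step 2: the bottom rung $i=m$.** Here the squeeze (2) provides the start, as in Proposition 3. Since $e^{2\theta A_m}\ge e^{16}$, there is an integer $k\in[\frac12e^{2\theta A_m},e^{2\theta A_m}]$. As $h\le e^{-A_m}$ on $(0,T_m]$ and $T_m\le1$, $H(T_m)\le C_0e^{-A_m}$, so $k^{p-1}H(T_m)\le e^{A_m/2}C_0e^{-A_m}\le C_0$. For $|x|\le\sqrt{T_m}$ we have $e^{-|x|^2/4T_m}\ge e^{-1/4}$, and (2) gives
$$u_\infty(T_m,x)\ge u_k(T_m,x)\ge\tfrac12e^{2\theta A_m}(4\pi T_m)^{-N/2}e^{-1/4-C_0}\ge e^{\theta A_m}T_m^{-N/2}$$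
by the third condition in (7).

**Step 3: from rung $i+1$ to rung $i$.** Here the doubling is used. By (9) for $i+1$, on $|x|\le r_{i+1}$,
$$u_\infty(T_{i+1},x)\ge e^{\theta A_{i+1}}T_{i+1}^{-N/2}\ge e^{2\theta A_i}T_{i+1}^{-N/2}.$$
Let $|x_0|\le r_{i+1}-\sqrt{T_{i+1}}$, a nonnegative number. Then $B(x_0,\sqrt{T_{i+1}})\subset\{|x|\le r_{i+1}\}$, and Lemma 8 with $s=T_{i+1}$, $t=T_i$, $A=A_i$, $v=u_\infty$ gives $u_\infty(T_i,x)\ge e^{\theta A_i}T_i^{-N/2}$ for $|x-x_0|\le D_i$. The balls of radius $D_i$ around all such $x_0$ cover $\{|x|\le r_i\}$. So (9) holds for $i$, hence for all $0\le i\le m$.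

**Step 4: let $m\to\infty$.** The radius becomes infinite while the bound stays. Since $D_l\ge2\sqrt{T_l}\ge2\sqrt{T_{l+1}}$, for fixed $i$
$$r_i\ge\sum_{l=i}^{m-1}\big(D_l-\sqrt{T_{l+1}}\big)\ge\frac12\sum_{l=i}^{m-1}D_l\to\infty\qquad(m\to\infty).$$
Neither $u_\infty$ nor the right side of (9) depends on $m$. Hence
$$u_\infty(T_i,x)\ge y_i:=e^{\theta A_i}T_i^{-N/2}\qquad\text{for all }x\in\mathbb R^N,\ i\ge0 .$$

**Step 5: identify $u_\infty$.** For $t>T_i$, comparison with the solution of $y'=-hy^p$, $y(T_i)=y_i$, gives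
$$u_\infty(t,x)\ge\Big(y_i^{1-p}+(p-1)\int_{T_i}^th\Big)^{-\frac1{p-1}}.$$
As $i\to\infty$, $T_i\to0$ and $y_i\to\infty$, so $u_\infty\ge U$. With (3), $u_\infty\equiv U$. Since $U(t)\to\infty$ as $t\to0$, $u_\infty(0,x)=\infty$ for every $x$, and $u_\infty$ is not a v.s. solution. $\blacksquare$

## 7. A convergent integral confines the singularity: proof of Theorem 5

Now we bound the travel from above. The solution never exceeds the ceiling $U(t_j)$, and between $t_{j+1}$ and $t_j$ it spreads no faster than the heat flow. Truncating the spread Gaussian by the new, lower ceiling amounts to a shift of its front, and these shifts will be summable. The following lemma keeps the profile in shape.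

**Lemma 10.** Let $\sigma,\tau>0$, $r\in\mathbb R$, let $e$ be a unit vector, and $g(x)=e^{-(x\cdot e-r)_+^2/4\sigma}$. Then $e^{\tau\Delta}g(x)\le\frac32e^{-(x\cdot e-r)_+^2/4(\sigma+\tau)}$.

*Proof.* Integrating out the directions orthogonal to $e$, we have a one-dimensional convolution in $\xi=x\cdot e-r$. If $\xi\le0$, then $e^{\tau\Delta}g\le1$. Let $\xi>0$. The part $y<0$ of the convolution, where $g=1$, equals
$$\int_0^\infty(4\pi\tau)^{-1/2}e^{-(\xi+\eta)^2/4\tau}d\eta\le e^{-\xi^2/4\tau}\int_0^\infty(4\pi\tau)^{-1/2}e^{-\eta^2/4\tau}d\eta=\tfrac12e^{-\xi^2/4\tau}\le\tfrac12e^{-\xi^2/4(\sigma+\tau)} .$$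
The part $y>0$ is at most
$$\int_{\mathbb R}(4\pi\tau)^{-1/2}e^{-(\xi-y)^2/4\tau}e^{-y^2/4\sigma}dy=\sqrt{\frac\sigma{\sigma+\tau}}\,e^{-\xi^2/4(\sigma+\tau)}\le e^{-\xi^2/4(\sigma+\tau)},$$
by the semigroup property of Gaussians. Add the two. $\square$

*Proof of Theorem 5.*

**Step 1: ceilings and shifts.** Let $t_j=2^{-j}$, $a_j=\mu(t_j)$, $j\ge j_*$ with $t_{j_*}<\rho_0$. Since
$$\int_{t_{j+1}}^{t_j}\sqrt{\mu/s}\,ds\ge2(1-2^{-1/2})\sqrt{a_jt_j}\ge\tfrac12\sqrt{a_jt_j},$$
we have $\sum_j\sqrt{a_jt_j}<\infty$. Define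
$$M_j=\Big(\frac{e^{a_{j+1}}}{(p-1)t_{j+1}}\Big)^{\frac1{p-1}},\qquad\delta_j=2\sqrt{t_j\log\frac{3M_{j+1}}{2M_j}},\qquad R_j=\sum_{l\ge j}\delta_l .$$
On $[t_{j+1},t_j]$, an interval of length $t_{j+1}$, $h\ge e^{-a_{j+1}}$. So $U(t_j)\le M_j$. Next,
$$\log\frac{M_{j+1}}{M_j}=\frac{a_{j+2}-a_{j+1}+\log2}{p-1}\ge0,$$
so $\delta_j$ is well defined, and $\delta_l\le C\sqrt{t_l(a_{l+2}+1)}\le C\big(2\sqrt{t_{l+2}a_{l+2}}+\sqrt{t_l}\big)$ because $t_l=4t_{l+2}$. Hence $\sum_l\delta_l<\infty$ and $R_j\to0$.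

**Step 2: a bound in half-spaces.** We show that for every $k$, every unit vector $e$ and every $j\ge j_*$,
$$u_k(t_j,x)\le M_je^{-(x\cdot e-R_j)_+^2/4t_j}.\tag{10}$$
Fix $k$ and $e$. Since $M_J\ge((p-1)t_{J+1})^{-1/(p-1)}$ and $\frac1{p-1}>\frac N2$, we have $k(4\pi t_J)^{-N/2}\le M_J$ for all large $J$. Fix such a $J$, put $r_J=0$ and $r_j=r_{j+1}+\delta_j$ for $j<J$. By descending induction we prove
$$u_k(t_j,x)\le M_je^{-(x\cdot e-r_j)_+^2/4t_j},\qquad j_*\le j\le J.$$
For $j=J$ this follows from $u_k\le kG$ and $|x|\ge(x\cdot e)_+$. Suppose it holds for $j+1$, and let $\xi=x\cdot e-r_{j+1}$. Since $u_k(t_j)\le e^{(t_j-t_{j+1})\Delta}u_k(t_{j+1})$, Lemma 10 with $\sigma=t_{j+1}$, $\tau=t_j-t_{j+1}$, together with $u_k(t_j)\le U(t_j)\le M_j$ from (3), gives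
$$u_k(t_j,x)\le\min\big\{M_j,\ \tfrac32M_{j+1}e^{-\xi_+^2/4t_j}\big\}.$$
Note $x\cdot e-r_j=\xi-\delta_j$. If $\xi\le\delta_j$, the required bound is $M_j$, which holds. If $\xi>\delta_j$, then $\xi^2\ge(\xi-\delta_j)^2+\delta_j^2$, and $\frac32M_{j+1}e^{-\delta_j^2/4t_j}=M_j$ by the choice of $\delta_j$; so the second bound suffices. This completes the induction. Since $r_j\le R_j$ and, for given $j$, we can take $J\ge j$, (10) follows.

**Step 3: all small times.** Letting $k\to\infty$ in (10), the same bound holds for $u_\infty$ and every $e$; with $e=x/|x|$ it reads $u_\infty(t_j,x)\le M_je^{-(|x|-R_j)_+^2/4t_j}$. For $t\in[t_{j+1},t_j]$ with $j\ge j_*$, use $u_\infty(t)\le e^{(t-t_{j+1})\Delta}u_\infty(t_{j+1})$, the bound at $t_{j+1}$ for each $e$, and Lemma 10 with $\sigma=t_{j+1}$, $\tau=t-t_{j+1}$ (nothing to do if $\tau=0$). Then take $e=x/|x|$: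
$$u_\infty(t,x)\le\tfrac32M_{j+1}e^{-(|x|-R_{j+1})_+^2/4t}.\tag{11}$$
Here $t\log^+M_{j+1}\to0$ as $t\to0$, because $t\le t_j$, $t_ja_{j+2}=4t_{j+2}a_{j+2}\to0$ (terms of a convergent series, squared) and $t_j\log\frac1{t_j}\to0$. Given $\varepsilon>0$, for small $t$ we have $R_{j+1}\le\varepsilon/2$ and $t\log^+M_{j+1}\le\varepsilon^2/32$. For $|x|\ge\varepsilon$ then $|x|-R_{j+1}\ge|x|/2$, and (11) gives
$$u_\infty(t,x)\le\tfrac32\exp\Big(\frac{\varepsilon^2}{32t}-\frac{|x|^2}{16t}\Big)\le\tfrac32e^{-|x|^2/(32t)}\to0 .$$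
So $u_\infty(0,x)=0$ for $x\ne0$, with the stated estimate.

**Step 4: infinite mass.** For each $k$, (2) gives $\int u_\infty(t,x)\,dx\ge\int u_k(t,x)\,dx\ge ke^{-k^{p-1}H(t)}\to k$ as $t\to0$. As $k$ is arbitrary, $\int u_\infty(t,x)\,dx\to\infty$. $\blacksquare$

## 8. Arbitrary $p>1$: proof of Theorem 7

Where did $p<1+\frac2N$, that is $\nu<1$, enter? It gave $H<\infty$ and $J_0<\infty$; it gave $k(4\pi t_J)^{-N/2}\le M_J$ in Section 7; and it is part of the setting in which uniqueness of $u_k$ is given. Uniqueness is no longer needed, because $u_k$ is now *defined* as the limit $v$ in the proof of Lemma 2. For the rest, put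
$$I=\int_0^{\rho_0}h(\sigma)^{1/4}\sigma^{-\nu}d\sigma<\infty .$$

**Step 1: Lemma 2 persists.** Near $0$ we have $h\le1$, so $h\le h^{1/4}$ and $H(t)<\infty$. The construction of $v$, the bounds (2), the convergence to $k\delta$ and the inequality $u_k(t)\le e^{(t-s)\Delta}u_k(s)$ hold with the same proof, leaving out only the appeal to uniqueness. Monotonicity in $k$ follows from that of $v_\varepsilon$. The proof of (3) and the regularity of $u_\infty$ are unchanged.

**Step 2: Theorem 4.** The aim is to replace $J_0$ by $I$. In Lemma 8 assume in addition $t<\rho_0$; all times used in Section 6 are below $\rho_0$. Where $h\le e^{-A}$, $h=h^{1/4}h^{3/4}\le h^{1/4}e^{-3A/4}$. Hence in Lemma 8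
$$\Lambda(t)\le C_1^{p-1}e^{A/2-3A/4}I\le C_1^{p-1}I,$$
and on the bottom rung
$$k^{p-1}H(T_m)\le(4\pi)^{-\nu}e^{A_m/2-3A_m/4}I\le(4\pi)^{-\nu}I .$$
So $J_0$ is replaced by $I$ in the definitions of $C_2$ and $C_0$, and $A_0$ in (7) depends also on $I$. Everything else in Sections 4–6 is unchanged.

**Step 3: Theorem 5.** The condition on $p$ was used only for $k(4\pi t_J)^{-N/2}\le M_J$ with $J$ large. Take $\beta>\max\{\frac1{p-1},\frac N2\}$ and redefine
$$M_j=\Big(\frac{e^{a_{j+1}}}{p-1}\Big)^{\frac1{p-1}}t_{j+1}^{-\beta}.$$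
Since $t_{j+1}\le1$ and $\beta>\frac1{p-1}$, the new $M_j$ is at least the old one, so $M_j\ge U(t_j)$. Next, $\log\frac{M_{j+1}}{M_j}=\frac{a_{j+2}-a_{j+1}}{p-1}+\beta\log2\ge0$, so $\delta_l\le C\sqrt{t_l(a_{l+2}+1)}$ as before. Since $\beta>\frac N2$ and $e^{a_{J+1}}\ge1$, $k(4\pi t_J)^{-N/2}\le M_J$ for large $J$. Finally, $\log M_{j+1}$ is still bounded by a constant times $a_{j+2}+\log\frac1{t_{j+2}}+1$, so $t\log^+M_{j+1}\to0$. The rest of Section 7 is unchanged.

**Step 4: Corollary 6.** It was deduced from Theorems 4 and 5 with $\mu=\log(1/h)$, and the deduction does not involve $p$. $\blacksquare$
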